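\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Adjoint groups of type $C_n$ and index $4$ that are not $R$-trivial}


\begin{abstract}
Let $(A,\sigma)$ be a central simple algebra with symplectic involution over a field of characteristic different from $2$. We show that the group $\mathbf{PSim}(A,\sigma)$ of projective similitudes need not be $R$-trivial when $\deg A=12$ and $\operatorname{ind}A=4$; an explicit counterexample lives over $\mathbb C(a,b,d,s,t)$. The same construction gives counterexamples with $\deg A=2n$ and $\operatorname{ind}A=2^m$ for all even $n\ge 4$ and all $2^m$ with $4\le 2^m\mid 2n$. It follows that, for given $n$, the groups $\mathbf{PSim}(A,\sigma)$ with $\sigma$ symplectic and $\deg A=2n$ over fields of characteristic different from $2$ are all $R$-trivial if and only if $n$ is odd or $n=2$.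
\end{abstract}

\section{The question and the results}

Throughout, fields have characteristic different from $2$. Let $A$ be a central simple algebra over a field $K$ with an involution $\sigma$ of the first kind. A \emph{similitude} of $(A,\sigma)$ is an element $g\in A^\times$ such that its \emph{multiplier} $\sigma(g)g$ lies in $K^\times$. The group of similitudes $\mathbf{Sim}(A,\sigma)$ is the algebraic group with $F$-points $\{g\in A_F^\times:\sigma(g)g\in F^\times\}$ for every field extension $F/K$, and
\[
\mathbf{PSim}(A,\sigma)=\mathbf{Sim}(A,\sigma)/\mathbb G_m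
\]
is the group of \emph{projective similitudes}. By Weil's classification, every absolutely simple adjoint group of type $C_n$ over $K$ has the form $\mathbf{PSim}(A,\sigma)$ with $\deg A=2n$ and $\sigma$ symplectic.

Let $G$ be a reductive group over $K$ and $F/K$ a field extension. Two points $g,h\in G(F)$ are \emph{$R$-equivalent} if they can be joined by a chain of rational maps $\mathbb A^1_F\dashrightarrow G$, each defined at $0$ and $1$, whose values at $0$ and $1$ are the successive points of the chain. The set of classes is written $G(F)/R$, and $G$ is \emph{$R$-trivial} if $G(F)/R$ is trivial for every field extension $F/K$. A stably rational group is $R$-trivial, so a group that is not $R$-trivial is not stably rational.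

For $\mathbf{PSim}(A,\sigma)$ with $\sigma$ symplectic, the following is known.
\begin{itemize}
\item[(i)] If $\deg A=2n$ with $n$ odd, the group is stably rational, hence $R$-trivial. It is rational if $n=2$ (Merkurjev).
\item[(ii)] If $\deg A=8$ and $\operatorname{ind}A\le2$, the group is $R$-trivial. In contrast, Berhuy, Monsurr\`o and Tignol gave an example with $\deg A=8$ and $\operatorname{ind}A=4$ that is not $R$-trivial.
\item[(iii)] If $\deg A=12$, $\operatorname{ind}A\le 2$, and the discriminant $\Delta(\sigma)\in H^3(K,\mu_2)$ in the sense of Berhuy--Monsurr\`o--Tignol is trivial, the group is $R$-trivial.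
\end{itemize}
The index of $A$ is a power of $2$ dividing $\deg A$, so for $\deg A=12$ it is $1$, $2$ or $4$. The largest value is the subject of a problem posed by Archita \cite{Archita}: \emph{if $\deg A=12$ and $\operatorname{ind}A=4$, is $\mathbf{PSim}(A,\sigma)$ always $R$-trivial, or is there an example where it is not?}

We show that there is such an example. It arises from a form of rank $2$ over a division algebra $D$ of degree $4$ (the case $r=2$ below, of degree $8$) by adding a third coordinate that carries a new parameter $t$.

We write $H^m(F)=H^m(F,\mu_2)$, and $(x)\in H^1(F)$ for the class of $x\in F^\times$; cup products are written as products. The quaternion algebra $(x,y)_F$ has class $(x)(y)\in H^2(F)$.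

\begin{definition}[Setup]\label{setup}
Let $K$ be a field of characteristic $\ne2$ containing an element $\iota$ with $\iota^2=-1$, and let $a,b,d,s,t\in K^\times$. Put
\[
Q'=(d,s)_K,\qquad Q=(a,b)_K,\qquad D=Q'\otimes_K Q,\qquad \theta=\gamma'\otimes\gamma,
\]
where $\gamma',\gamma$ are the canonical involutions of $Q',Q$. Let $i,j$ be generators of $Q'$ with $i^2=d$, $j^2=s$, $ij=-ji$, and write $i,j$ also for $i\otimes1,\,j\otimes1\in D$. For $r\ge2$ let $A_r=M_r(D)$ and
\[
\sigma_r(X)=H_r^{-1}\,\theta(X)^t\,H_r,\qquad
H_r=\begin{cases}\operatorname{diag}(i,\dots,i,j)& r\text{ even},\\ \operatorname{diag}(i,\dots,i,j,ti)& r \text{ odd},\end{cases}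
\]
where $\theta(X)^t$ is the $\theta$-conjugate transpose. The number of entries equal to $i$ ($r-1$, respectively $r-2$) is odd in both cases.
\end{definition}

Since $\theta$ is a tensor product of two symplectic involutions, it is orthogonal, and so is $X\mapsto\theta(X)^t$. As $\theta(i)=-i$ and $\theta(j)=-j$, the matrix $H_r$ is skew for the latter, so $\sigma_r$ is symplectic \cite[Prop.~2.7]{KMRT}. Clearly $\deg A_r=4r$.

\begin{theorem}\label{thm:main}
In the setup of Definition~\ref{setup} with $r=3$, assume that $(a)(b)(d)(s)(t)\neq0$ in $H^5(K)$. Then $\deg A_3=12$, $\operatorname{ind}A_3=4$ and $\mathbf{PSim}(A_3,\sigma_3)(K)/R\ne1$. The hypothesis holds for $K=k(a,b,d,s,t)$, a rational function field in five variables over any field $k$ of characteristic $\neq2$ containing $\sqrt{-1}$.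
\end{theorem}

For instance, over $K=\mathbb C(a,b,d,s,t)$ let $\sigma$ be the involution on $A=M_3\big((d,s)\otimes(a,b)\big)$ adjoint to the skew-hermitian form $\langle i,\,j,\,ti\rangle$ with respect to $\gamma'\otimes\gamma$. Then the similitude $\operatorname{diag}(j,\sqrt{-1}\,j,\,j)$, whose multiplier is $s$, is not $R$-equivalent to $1$ in $\mathbf{PSim}(A,\sigma)(K)$. So the second alternative in the problem holds, and this $\mathbf{PSim}(A,\sigma)$ is not stably rational. The same method works for every $r\ge2$.

\begin{theorem}\label{thm:ranks}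
In the setup of Definition~\ref{setup} let $r\ge2$. Assume $(a)(b)(d)(s)\ne0$ if $r$ is even, and $(a)(b)(d)(s)(t)\ne0$ if $r$ is odd. Then $\operatorname{ind}A_r=4$ and $\mathbf{PSim}(A_r,\sigma_r)(K)/R\neq1$.
\end{theorem}

\begin{theorem}\label{thm:class}
\begin{itemize}
\item[(a)] Let $n\ge1$. All groups $\mathbf{PSim}(A,\sigma)$ of type $C_n$ over fields of characteristic $\neq2$ are $R$-trivial if and only if $n$ is odd or $n=2$.
\item[(b)] For every even $n\ge4$ and every $2^m$ with $4\le2^m\mid 2n$ there is $(A,\sigma)$ with $\sigma$ symplectic, $\deg A=2n$ and $\operatorname{ind}A=2^m$ such that $\mathbf{PSim}(A,\sigma)$ is not $R$-trivial. The base field can be taken to be an extension of any prescribed field of characteristic $\neq2$.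
\end{itemize}
\end{theorem}

Nothing is claimed about index $2$ when $n\ge6$ is even.

\subsection*{The idea}

Merkurjev's theorem (Theorem~\ref{thm:merkurjev} below) identifies $\mathbf{PSim}(A,\sigma)(K)/R$ with the group of multipliers modulo squares and modulo norms from finite extensions over which $\sigma$ becomes hyperbolic. We use it as follows.
\begin{enumerate}
\item Find a cohomology class $\omega$ over $K$ that vanishes over \emph{every} extension $L/K$ for which $\sigma_L$ is hyperbolic. By the projection formula, $(\lambda)\,\omega=0$ for every $\lambda$ in the subgroup divided out.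
\item Find a similitude whose multiplier $s$ satisfies $(s)\,\omega\neq0$.
\end{enumerate}
For $\sigma_3$ the class is $\omega=(t)(ds)[D]\in H^4(K)$, and $(s)\,\omega=(a)(b)(d)(s)(t)$. Section~\ref{sec:hand} shows on one kind of extension, by a direct computation, where $\omega$ comes from and what $t$ does: over such an extension $\sigma_3$ gives rise to a $16$-dimensional and an $8$-dimensional form, each a multiple of a Pfister form, and forms of these two sizes can cancel each other only if both are hyperbolic.

\section{Tools}

\paragraph{Cohomology.} We have $(xy)=(x)+(y)$, and $(x)=0$ if $x$ is a square. From $(x)(-x)=0$ we get $(x)(x)=(x)(-1)$, which is $0$ if $-1$ is a square. We identify the $2$-torsion of the Brauer group with $H^2(F)$. For $L/F$ finite separable, $\alpha\in H^m(F)$ and $x\in L^\times$, the projection formula reads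
\begin{equation}\label{eq:proj}
(N_{L/F}(x))\,\alpha=\operatorname{cor}_{L/F}\big((x)\,\alpha_L\big).
\end{equation}
The residue map $\partial:H^{m+1}(F((\pi)))\to H^m(F)$ satisfies $\partial(\alpha\,(\pi))=\alpha$ for $\alpha\in H^m(F)$. In particular $H^m(F)\to H^m(F((\pi)))$ is injective, since $\alpha_{F((\pi))}=0$ gives $\alpha=\partial(\alpha\,(\pi))=0$; hence $H^m(F)\to H^m(F(\pi))$ is injective as well.

\paragraph{Pfister forms.} Let $-1$ be a square in $F$. Then $\langle\!\langle c\rangle\!\rangle=\langle1,-c\rangle\cong\langle 1,c\rangle$, and $\langle\!\langle c_1,\dots,c_m\rangle\!\rangle=\langle\!\langle c_1\rangle\!\rangle\otimes\cdots\otimes\langle\!\langle c_m\rangle\!\rangle$. A Pfister form is anisotropic or hyperbolic; similar Pfister forms are isometric; and the symbol $(c_1)\cdots(c_m)$ depends only on the isometry class of $\langle\!\langle c_1,\dots,c_m\rangle\!\rangle$ (Elman--Lam). If this form is isotropic, it is hyperbolic, hence isometric to $\langle\!\langle1,c_2,\dots,c_m\rangle\!\rangle$, and so $(c_1)\cdots(c_m)=0$. The norm form of a quaternion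 algebra $Q_0=(x,y)_F$ is $\langle\!\langle x,y\rangle\!\rangle$, with symbol $[Q_0]$.

\paragraph{Involutions and hermitian forms.} If $\sigma,\sigma'$ are involutions of the first kind on $A$, then $\sigma'=\operatorname{Int}(u)\circ\sigma$ with $\sigma(u)=\pm u$, where $\operatorname{Int}(u)(Z)=uZu^{-1}$, and $\sigma,\sigma'$ have the same type (orthogonal or symplectic) if and only if $\sigma(u)=u$ \cite[Prop.~2.7]{KMRT}. The canonical involution of a quaternion algebra $Q_0$ is symplectic, and so is the conjugate transpose $X\mapsto X^*$ on $M_l(Q_0)$.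

Let $E$ be a division algebra with involution $\rho$ of the first kind, $\varepsilon=\pm1$, and let $H\in M_l(E)$ be invertible with $\rho(H)^t=\varepsilon H$. The $\varepsilon$-hermitian form $h(v,v')=\rho(v)^tHv'$ on the right vector space $E^l$ has adjoint involution $X\mapsto H^{-1}\rho(X)^tH$, that is, $h(Xv,v')=h(v,H^{-1}\rho(X)^tHv')$. The form is \emph{hyperbolic} if it has a totally isotropic subspace of dimension $l/2$; then $l$ is even. Witt cancellation holds, and $h\perp-h$ is hyperbolic; so if $h\cong-h$, then $h\perp h$ is hyperbolic. An involution $\sigma$ is \emph{hyperbolic} if there is an idempotent $e$ with $\sigma(e)=1-e$; this holds if and only if the form to which $\sigma$ is adjoint is hyperbolic \cite[6.7]{KMRT}.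

\paragraph{Merkurjev's theorem.} Let $\sigma$ be a symplectic involution on $A$ over $F$. Let $G(A,\sigma)\subseteq F^\times$ be the group of multipliers of similitudes, and let $\operatorname{Hyp}(A,\sigma)$ be the subgroup of $F^\times$ generated by the groups $N_{L/F}(L^\times)$ for all finite $L/F$ such that $\sigma_L$ is hyperbolic.

\begin{theorem}[{\cite[Thm.~1]{M}}]\label{thm:merkurjev}
The multiplier map induces an isomorphism
\[
\mathbf{PSim}(A,\sigma)(F)/R\;\cong\; G(A,\sigma)/\big(F^{\times2}\operatorname{Hyp}(A,\sigma)\big).
\]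
\end{theorem}

For example, if $A$ is split, then $\sigma$ is adjoint to an alternating form and is hyperbolic, so $L=F$ is allowed and the quotient is trivial.

\section{The index and the multiplier}

\begin{lemma}\label{lem:index}
If $(a)(b)(d)(s)\ne0$, then $D$ is a division algebra; so $\operatorname{ind}A_r=4$.
\end{lemma}

\begin{proof}
By Albert's theorem, $D$ is division if and only if $\langle d,s,-ds,-a,-b,ab\rangle\cong\langle d,s,ds,a,b,ab\rangle$ is anisotropic. This is a subform of $\langle\!\langle a,b,d,s\rangle\!\rangle\cong\langle1,a\rangle\otimes\langle1,b\rangle\otimes\langle1,d\rangle\otimes\langle1,s\rangle$. If it were isotropic, so would be the Pfister form, and its symbol $(a)(b)(d)(s)$ would vanish.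
\end{proof}

The entries $i,j$ of $H_r$ are chosen so that there is a simple similitude: $j$ anticommutes with $i$ and commutes with itself, and the resulting discrepancy of sign is repaired by $\iota$.

\begin{lemma}\label{lem:mult}
Let $g\in A_r$ be the diagonal matrix with entry $\iota j$ at the coordinate where $H_r$ has entry $j$, and entry $j$ at all others. Then $\sigma_r(g)g=s$. In particular $s\in G(A_r,\sigma_r)$.
\end{lemma}

\begin{proof}
The matrix $\sigma_r(g)g$ is diagonal. At a coordinate where $H_r$ has entry $i$ or $ti$, its entry is $i^{-1}\theta(j)i\cdot j=-i^{-1}ji\cdot j=j^2=s$. At the remaining coordinate it is $j^{-1}\theta(\iota j)j\cdot\iota j=-\iota j\cdot\iota j=-\iota^2j^2=s$.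
\end{proof}

What remains is to find the class $\omega$, that is, to draw a cohomological consequence from the hyperbolicity of $\sigma_r$ over an arbitrary extension.

\section{A first case by hand}\label{sec:hand}

This section is an illustration; the proofs below do not depend on it. Take $r=3$, and let $L/K$ be an extension that splits $Q'$ but not $Q$. Identify $Q'_L=M_2(L)$. Then $\gamma'$ is the adjugate map, that is,
\[
\gamma'(X)=J^{-1}X^tJ,\qquad J=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
If $\gamma'(u)=-u$, then $u^tJ=-Ju$, so $(Ju)^t=-u^tJ=Ju$. Thus $Ji$ and $Jj$ are \emph{symmetric} $2\times2$ matrices over $L$. Since $\det J=1$, their determinants are those of $i$ and $j$, namely the reduced norms $-i^2=-d$ and $-j^2=-s$. As symmetric bilinear forms over $L$ they can be diagonalized: $Ji\cong\langle x_1,y_1\rangle$ and $Jj\cong\langle x_2,y_2\rangle$ with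
\[
x_1y_1\in -d\,L^{\times2},\qquad x_2y_2\in-s\,L^{\times2}.
\]

Now $D_L=M_2(Q_L)$ and $\theta(X)=J^{-1}X^*J$. Hence $\sigma_{3,L}$ is adjoint to the hermitian form over $Q_L$ with matrix $\operatorname{diag}(Ji,Jj,tJi)$, which is
\[
f\cong\langle1,t\rangle\otimes\langle x_1,y_1\rangle\perp\langle x_2,y_2\rangle .
\]
Suppose it is hyperbolic. Then so is the quadratic form $v\mapsto f(v,v)$ over $L$. A summand $\langle x\rangle$ of $f$ contributes $\bar q\,x\,q=x\,n(q)$, where $n$ is the norm form of $Q_L$. Writing $\langle x_l,y_l\rangle\cong x_l\langle1,x_ly_l\rangle$, we get in the Witt ring of $L$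
\[
x_1\cdot n\otimes\langle1,x_1y_1\rangle\otimes\langle1,t\rangle=-x_2\cdot n\otimes\langle1,x_2y_2\rangle .
\]
On the left is a multiple of a $4$-fold Pfister form, whose anisotropic part has dimension $0$ or $16$; on the right is a multiple of a $3$-fold Pfister form, whose anisotropic part has dimension $0$ or $8$. So both are hyperbolic, and their symbols vanish. As $-1$ is a square, this says
\[
(t)(d)[Q]=0\ \text{ in } H^4(L),\qquad (s)[Q]=0\ \text{ in }H^3(L).
\]
Multiplying the second equation by $(t)$ and adding, and using $[D_L]=[Q_L]$, we obtain $(t)(ds)[D]=0$ in $H^4(L)$.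

Two lessons. First, the parameter $t$ separates the two pieces. With $t=1$ the left-hand side would be $0$ in the Witt ring, because $\langle1,1\rangle$ is hyperbolic, and there would be no condition on $d$. Second, we have recorded only the combination $(t)(ds)[D]$ of the two vanishing classes, and for good reason: in general $D_L\cong M_2(Q_0)$ where $Q_0$ need not be $Q_L$, neither $Q'_L$ nor $Q_L$ need be split, and the matrix $J$, from which we read off the two determinants separately, is no longer available. The product of the determinants, however, is still $ds$ up to squares. It is carried by the element $w=i^{-1}j$, which compares the two forms.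

\section{Extensions over which \texorpdfstring{$D$}{D} has index \texorpdfstring{$2$}{2}}\label{sec:two}

Let $L/K$ be a field extension with $\operatorname{ind}D_L=2$, and write $D_L=M_2(Q_0)$ with $Q_0$ a quaternion division algebra over $L$ with norm form $n$. Let $*$ be the conjugate transpose on matrices over $Q_0$. On $M_2(Q_0)$ it is symplectic and $\theta$ is orthogonal, so there is $P\in D_L^\times$ with
\[
\theta(X)=P^{-1}X^*P,\qquad P^*=-P .
\]
If $\theta(u)=-u$, then $u^*=-PuP^{-1}$ and $(Pu)^*=u^*P^*=Pu$. So $Pi$ and $Pj$ are hermitian. They are the matrices of two hermitian forms on the right space $Q_0^2$: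
\[
f_1(v,v')=v^*(Pi)v',\qquad f_2(v,v')=v^*(Pj)v' .
\]
With $\tilde P=\operatorname{diag}(P,\dots,P)$ we have $\sigma_{r,L}(X)=(\tilde PH_r)^{-1}X^*(\tilde PH_r)$. So $\sigma_{r,L}$ is adjoint to the hermitian form $f$ with matrix $\tilde PH_r$, the orthogonal sum of an odd number of copies of $f_1$, one copy of $f_2$ and, for $r$ odd, one copy of $tf_1$. Scaling vectors by $\iota$ shows $f_1\cong-f_1$, so $f_1\perp f_1$ is hyperbolic, and in the Witt group of hermitian forms over $Q_0$
\begin{equation}\label{eq:witt}
f\sim f_1\perp f_2\quad(r\text{ even}),\qquad f\sim f_1\perp f_2\perp tf_1\quad(r\text{ odd}).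
\end{equation}

The next lemma replaces the two determinants of Section~\ref{sec:hand} by their product. The idea is that $f_2(v,v')=f_1(v,wv')$ with $w=i^{-1}j$, where $w$ is self-adjoint for $f_1$ and $w^2\in L$; in a basis of the form $(v,wv)$ both forms then have matrices over $L$, which can be compared.

\begin{lemma}\label{lem:det}
There are $x_1,y_1,x_2,y_2\in L^\times$ such that $f_1\cong\langle x_1,y_1\rangle$, $f_2\cong\langle x_2,y_2\rangle$ and $x_1y_1x_2y_2\in ds\,L^{\times2}$.
\end{lemma}

\begin{proof}
Put $w=i^{-1}j\in D_L$. Since $i$ and $j$ are linearly independent over $L$, $w\notin L$; and since $ji^{-1}=-i^{-1}j$,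
\[
w^2=-i^{-2}j^2=-s/d=:z\in L^\times .
\]
From $Pj=(Pi)w$ we get $f_2(v,v')=f_1(v,wv')$. Moreover $w^*(Pi)=\big((Pi)w\big)^*=(Pj)^*=Pj=(Pi)w$, so $w$ is self-adjoint for $f_1$: $f_1(wv,v')=f_1(v,wv')$.

\emph{There is $v\in Q_0^2$ such that $v,wv$ are linearly independent over $Q_0$.} Otherwise $wv\in vQ_0$ for every $v$. Let $e_1,e_2$ be the standard basis. Then $we_1=e_1c$ and $we_2=e_2c'$ for some $c,c'\in Q_0$, and $w(e_1+e_2)\in(e_1+e_2)Q_0$ gives $c'=c$. For $q\in Q_0$ we have $w(e_1+e_2q)=e_1c+e_2cq\in(e_1+e_2q)Q_0$, whence $cq=qc$. So $c\in L$ and $w=c$, a contradiction.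

Fix such a $v$, and put $x=f_1(v,v)$, $c=f_1(v,wv)$. Then $\bar x=x$, so $x\in L$; and $\bar c=f_1(wv,v)=f_1(v,wv)=c$, so $c\in L$. Further
\begin{align*}
f_1(wv,wv)&=f_1(v,w^2v)=zx, & f_2(v,v)&=f_1(v,wv)=c,\\
f_2(v,wv)&=f_1(v,w^2v)=zx, & f_2(wv,wv)&=f_1(wv,w^2v)=zc .
\end{align*}
In the basis $(v,wv)$ the matrices of $f_1,f_2$ are therefore
\[
\begin{pmatrix}x&c\\c&zx\end{pmatrix},\qquad\begin{pmatrix}c&zx\\zx&zc\end{pmatrix},
\]
symmetric with entries in $L$. They are invertible because $f_1,f_2$ are nonsingular, and their determinants are $zx^2-c^2$ and $zc^2-z^2x^2=-z(zx^2-c^2)$. Diagonalize both over $L$ as symmetric bilinear forms; as conjugation is trivial on $L$, this also diagonalizes the hermitian forms. Then $x_1y_1x_2y_2$ is the product of the two determinants up to squares, which is $-z=s/d$ modulo $L^{\times2}$, and $s/d\in ds\,L^{\times2}$.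
\end{proof}

\section{Hyperbolicity kills a cohomology class}

Put
\[
\omega_r=(ds)[D]\in H^3(K)\quad(r\text{ even}),\qquad \omega_r=(t)(ds)[D]\in H^4(K)\quad(r\text{ odd}).
\]

\begin{proposition}\label{prop:kill}
Let $L/K$ be a field extension such that $\sigma_{r,L}$ is hyperbolic. Then $\omega_r=0$ over $L$.
\end{proposition}

\begin{proof}
If $D_L$ is split, then $[D_L]=0$ and there is nothing to prove. The remaining indices are $2$ and $4$.

\medskip
\noindent\textbf{Index $2$.} We use the notation of Section~\ref{sec:two}. The hermitian form $f$ is hyperbolic, hence so is the form on the right of \eqref{eq:witt}. If $h$ is a hyperbolic hermitian form over $Q_0$, then the quadratic form $v\mapsto h(v,v)$ over $L$ is hyperbolic, because a totally isotropic subspace for $h$ is totally isotropic for it. The hermitian form $\langle x\rangle$ with $x\in L^\times$ has quadratic form $xn$. Set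
\[
\pi_l=n\otimes\langle1,x_ly_l\rangle\qquad(l=1,2),
\]
a $3$-fold Pfister form with symbol $(x_ly_l)[Q_0]$. Then $f_l$ has quadratic form $x_l\pi_l$.

\emph{$r$ even.} By \eqref{eq:witt}, $x_1\pi_1=-x_2\pi_2$ in $W(L)$. Both sides have dimension $8$, so they are isometric; so $\pi_1,\pi_2$ are similar, hence isometric, and $(x_1y_1)[Q_0]=(x_2y_2)[Q_0]$. As $[D_L]=[Q_0]$, Lemma~\ref{lem:det} gives
\[
(ds)[D_L]=(x_1y_1)[Q_0]+(x_2y_2)[Q_0]=0 .
\]

\emph{$r$ odd.} By \eqref{eq:witt}, $x_1\,\pi_1\otimes\langle1,t\rangle=-x_2\pi_2$ in $W(L)$. The form $\pi_1\otimes\langle1,t\rangle$ is a $4$-fold Pfister form with symbol $(t)(x_1y_1)[Q_0]$, so the anisotropic part of the left side has dimension $0$ or $16$, while that of the right side has dimension $0$ or $8$. Hence both forms are hyperbolic: $(t)(x_1y_1)[Q_0]=0$ and $(x_2y_2)[Q_0]=0$. By Lemma~\ref{lem:det},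
\[
(t)(ds)[D_L]=(t)(x_1y_1)[Q_0]+(t)(x_2y_2)[Q_0]=0 .
\]

\medskip
\noindent\textbf{Index $4$.} Now $D_L$ is a division algebra, and $\sigma_{r,L}$ is adjoint to the skew-hermitian form over $(D_L,\theta)$ with matrix $H_r$. This form is hyperbolic, so its rank $r$ is even: for odd $r$ the case does not occur. We show that $ds$ is, up to squares, a reduced norm from $D_L$.

Scaling by $\iota$ shows $\langle i\rangle\cong\langle -i\rangle$, so $\langle i\rangle\perp\langle i\rangle$ is hyperbolic. Removing $(r-2)/2$ such planes from $\langle i,\dots,i,j\rangle$ by Witt cancellation, we find that $\langle i,j\rangle$ is hyperbolic. So there is $(x,y)\neq(0,0)$ with $\theta(x)ix+\theta(y)jy=0$. As $D_L$ is division, both $x$ and $y$ are nonzero; replacing $x$ by $xy^{-1}$ we may assume $y=1$. Thus $\theta(x)ix=-j$.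

The element $w=i^{-1}j$, which satisfies $w^2=z=-s/d$ as in the proof of Lemma~\ref{lem:det}, reappears: let $\tau(X)=i^{-1}\theta(X)i$, a symplectic involution on $D_L$ since $\theta$ is orthogonal and $\theta(i)=-i$. Then
\begin{equation}\label{eq:tau}
\tau(x)x=i^{-1}\theta(x)ix=-w .
\end{equation}
To read off a determinant we use the Pfaffian norm. For $u\in\operatorname{Sym}(D_L,\tau)$ the reduced characteristic polynomial is a square, $\mathrm{Prd}_u=\mathrm{Prp}_u^2$ with $\mathrm{Prp}_u$ monic of degree $2$; the function $\mathrm{Nrp}(u)=\mathrm{Prp}_u(0)$ is polynomial in $u$, with $\mathrm{Nrp}(1)=1$ and $\mathrm{Nrp}(u)^2=\mathrm{Nrd}(u)$ \cite[\S2.A]{KMRT}.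

\emph{Left side of \eqref{eq:tau}.} We have $\mathrm{Nrp}(\tau(X)X)^2=\mathrm{Nrd}(\tau(X)X)=\mathrm{Nrd}(X)^2$, so $\mathrm{Nrp}(\tau(X)X)=\pm\mathrm{Nrd}(X)$ as polynomials in the coordinates of $X$, and the value at $X=1$ shows that the sign is $+$. Hence $\mathrm{Nrp}(\tau(x)x)=\mathrm{Nrd}(x)$.

\emph{Right side of \eqref{eq:tau}.} The element $-w$ is not in $L$ and has square $z$. As $D_L$ is division of degree $4$, the minimal polynomial $X^2-z$ of $-w$ is irreducible and $\mathrm{Prd}_{-w}=(X^2-z)^2$. So $\mathrm{Prp}_{-w}=X^2-z$ and $\mathrm{Nrp}(-w)=-z=s/d$.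

Therefore $s/d=\mathrm{Nrd}(x)$. Choose a maximal subfield $E$ of $D_L$ containing $x$. Then $\mathrm{Nrd}(x)=N_{E/L}(x)$, and $E/L$ is separable because $[E:L]=4$ and the characteristic is not $2$. Since $(ds)=(s/d)$ and $E$ splits $D_L$, formula \eqref{eq:proj} gives
\[
(ds)[D_L]=(\mathrm{Nrd}(x))[D_L]=\operatorname{cor}_{E/L}\big((x)[D_E]\big)=0 . \qedhere
\]
\end{proof}

\begin{corollary}\label{cor:norm}
If $\lambda\in K^{\times2}\operatorname{Hyp}(A_r,\sigma_r)$, then $(\lambda)\,\omega_r=0$.
\end{corollary}

\begin{proof}
The map $\lambda\mapsto(\lambda)\,\omega_r$ is a homomorphism on $K^\times$ that is trivial on squares. So it suffices to consider $\lambda=N_{L/K}(x)$ with $L/K$ finite, $\sigma_{r,L}$ hyperbolic and $x\in L^\times$. By Proposition~\ref{prop:kill}, $\omega_r$ vanishes over $L$. Let $L_s$ be the separable closure of $K$ in $L$. Then $q=[L:L_s]$ is $1$ or a power of the characteristic, and $N_{L/L_s}(x)=x^q\in L_s$. The map $H^*(L_s)\to H^*(L)$ is an isomorphism because $L/L_s$ is purely inseparable, so $\omega_r$ vanishes already over $L_s$. Hence, by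 \eqref{eq:proj} for $L_s/K$,
\[
(N_{L/K}(x))\,\omega_r=(N_{L_s/K}(x^q))\,\omega_r=\operatorname{cor}_{L_s/K}\big((x^q)\,(\omega_r)_{L_s}\big)=0 . \qedhere
\]
\end{proof}

\section{Proof of Theorems~\ref{thm:main} and~\ref{thm:ranks}}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:ranks}]
For $r$ odd, $(a)(b)(d)(s)(t)\ne0$ implies $(a)(b)(d)(s)\ne0$. So in all cases $\operatorname{ind}A_r=4$ by Lemma~\ref{lem:index}, and $s\in G(A_r,\sigma_r)$ by Lemma~\ref{lem:mult}. As $-1$ is a square, $(s)(s)=0$, so $(s)(ds)=(s)(d)$ and
\[
(s)(ds)[D]=(s)(d)\big((d)(s)+(a)(b)\big)=(s)(d)(a)(b).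
\]
Therefore $(s)\,\omega_r$ equals $(a)(b)(d)(s)$ for $r$ even and $(a)(b)(d)(s)(t)$ for $r$ odd. By hypothesis it is nonzero, so $s\notin K^{\times2}\operatorname{Hyp}(A_r,\sigma_r)$ by Corollary~\ref{cor:norm}. By Theorem~\ref{thm:merkurjev}, the class of the similitude $g$ of Lemma~\ref{lem:mult} in $\mathbf{PSim}(A_r,\sigma_r)(K)/R$ is nontrivial. This proves Theorem~\ref{thm:ranks} and, for $r=3$, the first part of Theorem~\ref{thm:main}.

It remains to see that the hypothesis holds over $k(a,b,d,s,t)$. Over the larger field $k((a))((b))((d))((s))((t))$, the successive residues at $t,s,d,b,a$ send $(a)(b)(d)(s)(t)$ to $1\in H^0(k)=\mathbb Z/2$. So the symbol is nonzero there, and hence over $k(a,b,d,s,t)$.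
\end{proof}

\begin{remark}
The square root of $-1$ is used in Lemma~\ref{lem:mult}, in canceling pairs $f_1\perp f_1$ and $\langle i\rangle\perp\langle i\rangle$, in the identification of $\langle1,c\rangle$ with $\langle\!\langle c\rangle\!\rangle$, and for $(s)(s)=0$. For $r$ odd the parameter $t$ cannot simply be dropped from the argument: if $t$ is a square, then $\omega_r=0$ and Corollary~\ref{cor:norm} is empty.
\end{remark}

\section{All indices: proof of Theorem~\ref{thm:class}}

To raise the index from $4$ to $8,16,\dots$ without changing the degree, we look for an algebra of larger index that becomes one of the algebras already treated after a field extension that does not destroy cohomology classes. $R$-triviality is a condition over all extensions, so it suffices to violate it over such an extension.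

\begin{lemma}\label{lem:raise}
Let $(A_0,\sigma_0)$ be a central simple algebra with symplectic involution over a field $F$ of characteristic $\neq2$, with $\deg A_0=2n$, $\operatorname{ind}A_0=2^m$ and $2^{m+1}\mid2n$. Let $M=F(x,y)$ be a rational function field and $M'=F(y)((x-1))\supset M$. There is a central simple algebra with symplectic involution $(A,\sigma)$ over $M$ with $\deg A=2n$, $\operatorname{ind}A=2^{m+1}$ and $(A,\sigma)_{M'}\cong(A_0,\sigma_0)_{M'}$.
\end{lemma}

\begin{proof}
\emph{The algebra.} Write $A_0=M_l(D_0)$ with $D_0$ division; $l=2n/2^m$ is even. Put $D_1=D_0\otimes_F(x,y)_M$ and $A=M_{l/2}(D_1)$, so $\deg A=2n$. Let $D_2=D_0\otimes_FF(\sqrt x)$; it is a division algebra since $F(\sqrt x)/F$ is purely transcendental. Over $F(x)((y))$, the algebra $D_1$ becomes $D_2((y))\oplus D_2((y))Y$ with $Y^2=y$, where conjugation by $Y$ induces on $D_2$ the automorphism $\rho$ that fixes $D_0$ and maps $\sqrt x$ to $-\sqrt x$. This is the ring of twisted Laurent series $D_2((Y;\rho))$, which has no zero divisors: the lowest coefficient of a product is the product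 of the lowest coefficients, up to applying a power of $\rho$ to the second one. So $D_1$ is division and $\operatorname{ind}A=2^{m+1}$. In $M'$ the element $x=1+(x-1)$ is a square, so $(x,y)$ splits and $A_{M'}\cong M_l(D_0)_{M'}=(A_0)_{M'}$. We transport $\sigma_0$ to $A_{M'}$ and keep the notation.

\emph{The involution.} We want a symplectic involution on $A$ that becomes isomorphic to $\sigma_0$ over $M'$. Since $A_0$ carries an involution of the first kind, $A$ has exponent dividing $2$; it has even degree, so it carries some symplectic involution $\sigma'$ \cite[2.8, 3.1]{KMRT}. Over $M'$ we have $\sigma_0=\operatorname{Int}(u)\circ\sigma'$ with $u\in\operatorname{Sym}(A_{M'},\sigma')$ invertible \cite[2.7]{KMRT}. The idea is to approximate $u$ by an element defined over $M$. The field $M=F(y)(x)$ is dense in $M'$ and $\operatorname{Sym}(A_{M'},\sigma')=\operatorname{Sym}(A,\sigma')\otimes_MM'$. So there is $u_0\in\operatorname{Sym}(A,\sigma')$ arbitrarily close to $u$, that is, with $v=u_0u^{-1}$ arbitrarily close to $1$.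

We claim that for $v$ close enough to $1$ there is $X\in A_{M'}^\times$ with $u_0=Xu\sigma'(X)$. Put $\mathcal O=F(y)[[x-1]]$ and embed $A_{M'}$ in a matrix algebra $M_N(M')$ by the regular representation. If $v-1$ has entries in $(x-1)\mathcal O$, then the binomial series
\[
X=\sum_{k\ge0}\binom{1/2}{k}(v-1)^k
\]
converges, since its coefficients lie in the image of $\mathbb Z[\tfrac12]$ in $\mathcal O$. The limit lies in the closed subspace $A_{M'}$, and $X^2=v$. Here $v=1+(v-1)$ is invertible, by the geometric series, so $X$ and $u_0=vu$ are invertible; in particular $u_0\in A^\times$. Now $\sigma'(v)=\sigma'(u)^{-1}\sigma'(u_0)=u^{-1}u_0=u^{-1}vu$. Applying the linear, hence continuous, map $\sigma'$ to the series gives $\sigma'(X)=u^{-1}Xu$, and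
\[
Xu\,\sigma'(X)=Xu\,u^{-1}Xu=X^2u=vu=u_0 .
\]

Put $\sigma=\operatorname{Int}(u_0)\circ\sigma'$ on $A$. It is a symplectic involution because $u_0$ is symmetric for $\sigma'$. For $Z\in A_{M'}$,
\[
X\,\sigma_0(X^{-1}ZX)\,X^{-1}=Xu\,\sigma'(X)\sigma'(Z)\sigma'(X)^{-1}\,u^{-1}X^{-1}=u_0\sigma'(Z)u_0^{-1}=\sigma(Z),
\]
so $\operatorname{Int}(X)$ is an isomorphism $(A_{M'},\sigma_0)\to(A,\sigma)_{M'}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
(b) Let $n\ge4$ be even and $r=n/2\ge2$, so that $\deg A_r=4r=2n$. Given a field of characteristic $\ne2$, let $k$ be the field obtained by adjoining $\sqrt{-1}$, and let $K_0=k(a,b,d,s,t)$ be a rational function field. Let $(A_r,\sigma_r)$ be formed over $K_0$ as in Definition~\ref{setup}. We claim, by induction on $m\ge2$ with $2^m\mid2n$: \emph{there are a field $F\supseteq k$, an algebra with symplectic involution $(A,\sigma)$ over $F$ of degree $2n$ and index $2^m$, and a common extension $E$ of $F$ and $K_0$ such that}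
\[
(A,\sigma)_E\cong(A_r,\sigma_r)_E\quad\text{and}\quad (a)(b)(d)(s)(t)\neq0\ \text{ in }H^5(E).
\]

For $m=2$ take $F=E=K_0$ and $(A,\sigma)=(A_r,\sigma_r)$. The symbol is nonzero by Theorem~\ref{thm:main}, hence also $(a)(b)(d)(s)\ne0$, and the index is $4$ by Theorem~\ref{thm:ranks}.

Suppose the claim holds for $m$, with data $F,(A,\sigma),E$, and $2^{m+1}\mid2n$. Lemma~\ref{lem:raise}, applied to $(A,\sigma)$ over $F$, gives $(A^+,\sigma^+)$ over $F(x,y)$ of degree $2n$ and index $2^{m+1}$ that becomes isomorphic to $(A,\sigma)$ over $F(y)((x-1))$. Let $E'=E(y)((x-1))$, which contains $F(y)((x-1))$ and $E$. Then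
\[
(A^+,\sigma^+)_{E'}\cong(A,\sigma)_{E'}\cong(A_r,\sigma_r)_{E'} .
\]
The maps $H^5(E)\to H^5(E(y))\to H^5(E')$ are injective, so the symbol remains nonzero over $E'$. This proves the claim for $m+1$, with the data $F(x,y),(A^+,\sigma^+),E'$.

Finally, $(A_r,\sigma_r)_E$ is the algebra of Definition~\ref{setup} formed over $E$, and $(a)(b)(d)(s)\ne0$ in $H^4(E)$ too. By Theorem~\ref{thm:ranks} over $E$, $\mathbf{PSim}(A,\sigma)(E)/R\ne1$, so $\mathbf{PSim}(A,\sigma)$ is not $R$-trivial.

(a) If $n$ is odd or $n=2$, all groups in question are $R$-trivial by the known result (i). If $n\ge4$ is even, (b) with $2^m=4$ provides one that is not.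
\end{proof}

\begin{thebibliography}{KMRT}
\bibitem[A]{Archita} M. Archita, \emph{R-triviality for adjoint classical groups of type C}, arXiv:2602.23072 (2026).
\bibitem[KMRT]{KMRT} \emph{The Book of Involutions}.
\bibitem[M]{M} Merkurjev, \emph{R-equivalence and rationality problem for semisimple adjoint classical algebraic groups}, Publ. IHES \textbf{84} (1996).
\end{thebibliography}

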